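# Halving curves on convex polyhedra: a simple closed geodesic or a one-vertex quasigeodesic

## 1. A triangular envelope and a rectangular one

Glue two copies of an equilateral triangle $ABC$ of side $1$ along their boundaries. The result is a flat envelope, a degenerate convex polyhedron. Its surface is a sphere that is locally a piece of the Euclidean plane, except at $A,B,C$. At each of these points the total surface angle is $2\cdot\frac\pi3=\frac{2\pi}3$ instead of $2\pi$. On the open edges nothing happens intrinsically: two half-planes are glued along a line.

Which closed curves on this surface are as straight as possible? Here are two candidates.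

* The common boundary of the two triangles. It has length $3$ and passes through three vertices, with surface angle $\frac\pi3$ on each side there.
* Walk from $A$ down the altitude on the front, cross the midpoint of $BC$, and walk up the altitude on the back. At the midpoint the crossing is perpendicular, so there is angle $\frac\pi2+\frac\pi2=\pi$ on each side. At $A$ the angle is $\frac\pi6+\frac\pi6=\frac\pi3$ on each side. The length is $2\cdot\frac{\sqrt3}2=\sqrt3$, and the curve passes through only one vertex.

Both curves have angle at most $\pi$ to each side at every point. Can we avoid vertices altogether and have exactly $\pi$ to each side everywhere? No. By the Gauss–Bonnet formula (recalled below), a simple closed curve of that kind has curvature exactly $2\pi$ on each side, where a vertex of total angle $\theta$ carries curvature $2\pi-\theta$. Here each vertex carries $\frac{4\pi}3$, and no sum of numbers $\frac{4\pi}3$ equals $2\pi$.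

The altitude trick works on every doubled triangle. Let $H$ be the foot of the altitude from the vertex $A$ of largest angle; it is interior to $BC$. The loop along $AH$ on the front and on the back has angle $\pi$ on both sides at $H$. At $A$ it has angles $2\angle BAH<\pi$ and $2\angle HAC<\pi$. So a single vertex suffices.

Now double a rectangle of width $w$ and height $h$. All four vertices have total angle $\pi$ and curvature $\pi$. A horizontal line in the interior, run on the front and then on the back, is a closed curve of length $2w$ through no vertex, with angle exactly $\pi$ on each side. But no curve of the second type exists. A simple closed curve through exactly one vertex leaves three vertices off the curve, of total curvature $3\pi$, and we shall see in Section 14 that this forces an angle $0$ or an angle larger than $\pi$.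

One envelope needs a vertex, the other forbids using exactly one. The question of this lecture is whether every convex polyhedron has a closed curve of one of these two kinds.

## 2. Cone points, polygons and Gauss–Bonnet

**Setting.** $S$ is the surface of a convex polyhedron $P$ with its intrinsic metric. Only this is used: $S$ is an oriented sphere, and it is flat except at finitely many cone points (the vertices) $v\in V$, of total angle $\theta(v)\in(0,2\pi)$. Doubly covered convex polygons are included. Put
$$\omega(v)=2\pi-\theta(v)\in(0,2\pi),\qquad \omega(X)=\sum_{v\in X\cap V}\omega(v)\quad (X\subset S).$$
By Gauss–Bonnet, $\omega(S)=4\pi$. As each $\omega(v)<2\pi$, there are at least three vertices. For the cube, $\omega=\frac\pi2$ at each of the eight vertices.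

**Definition (quasigeodesics).** A quasigeodesic is a curve on $S$ such that each of its points has surface angle $\le\pi$ to each side. In a vertex-free region it is a geodesic, with exactly $\pi$ to each side, but it may pass through vertices. A simple closed geodesic is a simple closed curve that passes through no vertex and has angle exactly $\pi$ to each side at every point. A $k$-vertex quasigeodesic is a simple closed quasigeodesic that passes through exactly $k$ vertices.

On the triangular envelope the boundary is a $3$-vertex quasigeodesic and the altitude loop is a $1$-vertex quasigeodesic.

**Definition (polygon).** A polygon is a simple closed curve on $S$ made of finitely many geodesic (locally straight) segments with no vertex of $P$ in the relative interior of a segment. It is oriented, and its two open sides are called $L_\gamma$ (left) and $R_\gamma$ (right). A vertex on $\gamma$ lies in neither.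

So a polygon may pass through a vertex of $P$, which is then one of its corners. A simple closed quasigeodesic is a polygon: it meets each vertex at most once, it is straight elsewhere, and a straight curve that runs into a cone point arrives along a radius.

If $\lambda_i,\rho_i$ are the left and right angles of the polygon at its corners, they are positive because the curve is simple, and Gauss–Bonnet for the two closed discs reads
$$\omega(L_\gamma)=2\pi-\sum_i(\pi-\lambda_i),\qquad \omega(R_\gamma)=2\pi-\sum_i(\pi-\rho_i).\tag{1}$$
For a flat triangle the first formula says $0=2\pi-\sum(\pi-\lambda_i)$, the usual angle sum.

Two consequences of (1) are used throughout. A simple closed geodesic has curvature exactly $2\pi$ on each side. A simple closed quasigeodesic has all $\lambda_i,\rho_i\le\pi$, so it has curvature at most $2\pi$ on each side.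

## 3. The dichotomy: no vertex or one vertex

Pogorelov proved that every convex polyhedron has at least three simple closed quasigeodesics; nothing in this statement bounds the number of vertices they use. Joseph O'Rourke's "Every Tetrahedron has a 3-vertex Quasigeodesic" (arXiv:2109.07444, 2021) shows that every tetrahedron has a face whose boundary is a $3$-vertex quasigeodesic. That paper is also the source of the conjecture that every convex polyhedron has a simple closed geodesic or a $1$-vertex quasigeodesic. The conjecture is true.

**Theorem 1.** $S$ has a simple closed geodesic or a $1$-vertex quasigeodesic.

## 4. Fixed partitions collapse; halving polygons do not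

Straight curves are critical for length, so a sensible first attempt is to minimize length. Among all simple closed curves the infimum is $0$. The next attempt is to prescribe which vertices lie on the left and which on the right. This stops on the triangular envelope. If the curve avoids the vertices, every nontrivial partition has a single vertex $v$ on one side. Small polygons around $v$ induce this partition, their lengths tend to $0$, and the minimizing sequence collapses to $v$. One could insist on partitions into two sets of curvature $2\pi$, but here there are none.

The way out is to turn Gauss–Bonnet into an inequality constraint, and to let a vertex on the curve count for neither side.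

**Definition (halving polygons).** A polygon $\gamma$ is halving if $\omega(L_\gamma)\le2\pi$ and $\omega(R_\gamma)\le2\pi$. Let $\mathcal A$ be the set of halving polygons and $\ell=\inf_{\gamma\in\mathcal A}\operatorname{len}(\gamma)$.

By Section 2 every simple closed quasigeodesic is in $\mathcal A$. A small polygon around one vertex $v$ is not, since its outside has curvature $4\pi-\omega(v)>2\pi$.

**Example (triangular envelope).** A polygon through no vertex has at least two vertices on one side, with curvature at least $\frac{8\pi}3$, so it is not halving. A halving polygon through exactly one vertex, say $A$, must separate $B$ from $C$, so it meets the edge $BC$ and has length at least twice the altitude, $\sqrt3$. A polygon through two or more vertices has length at least $2$. So $\ell=\sqrt3$, attained by the altitude loop.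

**Example (rectangular envelope, $w\le h$).** Suppose a closed curve has length less than $2w$. Its horizontal extent is less than $w$ and its vertical extent is less than $w\le h$. So it misses one whole vertical edge and one whole horizontal edge. Their union is connected and contains three vertices, so one side of the curve has curvature at least $3\pi$, and the curve is not halving. Hence $\ell=2w$, attained by the horizontal loops. Note that horizontal loops close to the bottom edge form a minimizing sequence whose limit is the bottom edge run forth and back. A limit of simple curves of minimal length need not be simple, and we shall have to deal with this.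

The minimization gives more than Theorem 1.

**Theorem 2.** $\ell>0$, and $\ell$ is the minimum length of all simple closed quasigeodesics. It is attained by a simple closed geodesic or by a $1$-vertex quasigeodesic. Every shortest simple closed quasigeodesic through $k\ge2$ vertices has angle exactly $\pi$ at all points on one of its sides, and is a limit of parallel simple closed geodesics of the same length $\ell$.

**Theorem 3.** (a) If no subset of $V$ has total curvature exactly $2\pi$, then there is no simple closed geodesic, and every shortest simple closed quasigeodesic is a $1$-vertex quasigeodesic with both angles $<\pi$. (b) Neither alternative in Theorem 1 can be dropped.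

The plan is as follows. We take a minimizing sequence in $\mathcal A$. We compare it with curves redrawn inside small discs, to see that the limit is straight off $V$ and passes through no vertex twice. Then the limit is a simple curve or a doubled segment. Finally we use minimality and Gauss–Bonnet to count vertices.

## 5. Halving polygons exist

The purpose is to see $\mathcal A\ne\emptyset$. We construct a polygon through all vertices; both its sides have curvature $0$.

Let $V=\{v_1,\dots,v_n\}$. Suppose $\alpha_j$ is a simple polygonal arc from $v_1$ to $v_j$ whose vertices of $P$ are exactly $v_1,\dots,v_j$ (start with $\alpha_1=\{v_1\}$). The set $U=S\setminus(\alpha_j\cup V)$ is open. It is connected, because an arc does not separate the sphere and deleting finitely many points does not disconnect a connected surface. A short radial segment at $v_j$ and one at $v_{j+1}$ lie in $U$ except for their initial points. Join their other ends by a polygonal path in $U$ and erase loops. This gives a simple polygonal arc from $v_j$ to $v_{j+1}$ with interior in $U$, and hence $\alpha_{j+1}$. At the end, join $v_n$ to $v_1$ off $\alpha_n$ in the same way.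

## 6. Good discs, the bound $\ell>0$, and redrawing

For $p\in S$ let $\theta(p)$ be the total angle at $p$, so $\theta(p)=2\pi$ if $p\notin V$.

**Definition (good disc).** A closed ball $D=D(p,r)$ is good if it contains no vertex other than possibly $p$ and is isometric, for the intrinsic metrics, to the cone disc $\{(\rho,\varphi):0\le\rho\le r,\ \varphi\in\mathbb R/\theta(p)\mathbb Z\}$ with apex $p$ and $\rho=d(p,\cdot)$.

All small $r$ are good. For each $p$ fix $R(p)>0$ such that all $r\le R(p)$ are good; from now on radii at $p$ are smaller than $R(p)$. Around a cube corner a good disc is three quarters of a flat disc with its two straight edges glued.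

**Positivity of $\ell$.** Let $\Delta\subset S$ be a closed topological disc containing at most one vertex. Then $\Delta$ contains no halving polygon $\gamma$. Indeed $S\setminus\Delta$ is connected and misses $\gamma$, so it lies in one side, and that side has curvature greater than $4\pi-2\pi=2\pi$. By the Lebesgue number lemma there is $s>0$ such that every ball of radius $s$ lies in a good disc. A closed curve of length $<2s$ lies in the ball of radius $s$ around any of its points, so it is not a halving polygon. Hence $\ell\ge2s>0$.

**Definition (transversal).** A polygon $\gamma$ is transversal to $\partial D$ if no corner of $\gamma$ lies on $\partial D$ and no edge is tangent to $\partial D$.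

For given $\gamma$ and $p$ this fails for at most countably many $r<R(p)$: the corners exclude finitely many $r$, and if an edge is tangent to $\partial D(p,r)$, then $d(p,\cdot)$ restricted to that edge has a strict local minimum there; a function on an interval has at most countably many strict local minima.

Let $\gamma\in\mathcal A$ be transversal to $\partial D$ and meet $D$. Since $\gamma\not\subset D$, the curve crosses $\partial D$, finitely often. So $\gamma\cap D$ is a disjoint union of finitely many crosscuts $a_1,\dots,a_M$, that is, arcs with two distinct endpoints on $\partial D$ and interior in $\operatorname{int}D$. A crosscut $a$ has two sides in $D$, the components of $D\setminus a$; each contains one of the two open intervals into which the endpoints cut $\partial D$. For two crosscuts with the same endpoints, "same side" means the sides with the same boundary interval.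

**Lemma 1 (redrawing).** In this situation let $a_1',\dots,a_M'$ be pairwise disjoint polygonal crosscuts of $D$, where $a_i'$ has the same endpoints as $a_i$, and let $\gamma'$ be the polygon obtained from $\gamma$ by replacing each $a_i$ by $a_i'$. Then $\gamma'\in\mathcal A$ in each of the following cases:

* (i) $p\notin V$;
* (ii) $p\in\gamma'$;
* (iii) $p\notin\gamma\cup\gamma'$ and, for every $i$, $p$ is on the same side of $a_i'$ as of $a_i$ in $D$.

*Proof.* The purpose is to track the vertices. First, there is a homeomorphism $h$ of $D$, fixed on $\partial D$, with $h(a_i)=a_i'$ for all $i$. By Schoenflies each of the two halves of $D$ cut by $a_1$ is a closed disc, and so are the halves cut by $a_1'$. Map $a_1$ to $a_1'$ with endpoints fixed, and extend over each half, keeping the boundary interval fixed. The remaining arcs go to crosscuts of the halves with unchanged endpoints, and $a_j'$ lies in the same half as the image of $a_j$. Continue by induction inside each half.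

Extend $h$ by the identity to $S$. It carries $\gamma$ to $\gamma'$ and the sides of $\gamma$ to the sides of $\gamma'$. Every vertex other than $p$ is outside $D$, hence fixed, hence keeps its position. So only $p$ matters. In case (i) $p$ is not a vertex. In case (ii) $p$ counts for neither side of $\gamma'$, so side curvatures did not grow.

In case (iii), note that two points of $D$ off all $a_i'$ which lie on the same side of every $a_i'$ lie in the same component of $D\setminus\bigcup a_i'$. This follows by induction on the number of arcs: cut along $a_1'$, and observe that the two points lie in the same half and on the same side of each of the remaining crosscuts of that half. Now $h$ maps the side of $a_i$ containing $p$ to the side of $a_i'$ with the same boundary interval, which contains $p$ by hypothesis. So $p$ and $h(p)$ are on the same side of every $a_i'$, hence in one component of $D\setminus\gamma'$, hence on the same side of $\gamma'$. So $p$ keeps its position. $\square$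

## 7. The reduced length of a crosscut

Inside a good disc at a vertex, what is the shortest way to redraw one crosscut without moving the vertex to the other side? The next definition gives the answer.

**Definition (reduced length).** Let $a$ be one of the crosscuts of $\gamma\cap D$.

* If $p\notin V$, $\mathrm{red}(a)$ is the length of the Euclidean chord with the same endpoints.
* If $p\in V$ and $p\notin a$, let $I(a)\subset\partial D$ be the closed boundary interval between the endpoints of $a$ on the side of $a$ not containing $p$, and $\beta(a)$ its angle at $p$. Put $\mathrm{red}(a)=2r\sin(\beta(a)/2)$ if $\beta(a)<\pi$ (then $a$ is called short), and $\mathrm{red}(a)=2r$ if $\beta(a)\ge\pi$ (then $a$ is called long).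
* If $p\in V$ and $p\in a$, put $\mathrm{red}(a)=2r$; $a$ is again called long.

**Example.** At a cube corner, $\theta(p)=\frac{3\pi}2$. Let $a$ go around the corner so that $\beta(a)=\frac{4\pi}3$. The interval behind $p$ has angle only $\frac\pi6$, so the endpoints of $a$ are at distance $2r\sin\frac\pi{12}$. But that chord has $p$ on the wrong side. Keeping $p$ on its side, $a$ can be pulled tight only until it hangs at $p$, with length $2r$.

**Lemma 2.** For $\gamma\in\mathcal A$ transversal to $\partial D$ and every arc $a_i$ of $\gamma\cap D$,
$$0\le\operatorname{len}(a_i)-\mathrm{red}(a_i)\le\operatorname{len}(\gamma)-\ell.$$

*Proof.* The plan is to replace all arcs at once by arcs of length (nearly) $\mathrm{red}$, staying in $\mathcal A$.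

**Case $p\notin V$.** The first inequality is clear, as $D$ is a Euclidean disc. The arcs are disjoint, so their endpoint pairs are distinct and unlinked on $\partial D$, and the chords are disjoint. Redraw all arcs as chords. By (i) the result is in $\mathcal A$, so
$$\ell\le\operatorname{len}(\gamma)-\sum_j\bigl(\operatorname{len}(a_j)-\mathrm{red}(a_j)\bigr).\tag{2}$$
All summands are $\ge0$, so each is at most $\operatorname{len}(\gamma)-\ell$.

**Case $p\in V$, lower bound.** If $p\in a$, then clearly $\operatorname{len}(a)\ge2r$. If $p\notin a$, then $a\cup I(a)$ bounds a closed disc not containing $p$, so $a$ is homotopic to $I(a)$ rel endpoints in $D\setminus p$. In lifted polar coordinates $a$ therefore runs from $(r,\varphi_0)$ to $(r,\varphi_0+\beta)$ with $\beta=\beta(a)$. The map $(\rho,\varphi)\mapsto\rho e^{i\varphi}$ develops $a$ into the plane, preserving length. If $\beta<\pi$, the length is at least the distance of the developed endpoints, which is $2r\sin(\beta/2)$. If $\beta\ge\pi$, look at the part of $a$ up to the first time at which the angle equals $\varphi_0+\frac\pi2$, and the part after the last time at which it equals $\varphi_0+\beta-\frac\pi2\ge\varphi_0+\frac\pi2$. By the intermediate value theorem, the angle takes the value $\varphi_0+\beta-\frac\pi2$ at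 or after the first of these times. So the parts do not overlap. Each part joins a point at radius $r$ to the perpendicular line through the origin, so it has length at least $r$. Together $\operatorname{len}(a)\ge2r$.

**Case $p\in V$, how the intervals lie.** The purpose is to see that the new arcs will not collide. Let $a$ be short and let $b\ne a$ be an arc with an endpoint in $I(a)$. Then $b$ lies in the side of $a$ over $I(a)$, which does not contain $p$, so $p\notin b$. The closure of the other side of $a$ is connected, is disjoint from $b$, and contains $a$ and $p$. So $a$ and $p$ lie on the same side of $b$. Hence $I(b)$ contains no endpoint of $a$; its endpoints lie in $I(a)$, so $I(b)\subset I(a)$, and $b$ is short. Two consequences: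

* Endpoints of long arcs lie in no $I(a)$ with $a$ short.
* The intervals of short arcs are pairwise disjoint or nested. For if $I(a)\cap I(b)\ne\emptyset$, either an endpoint of $b$ lies in $I(a)$ and $I(b)\subset I(a)$, or $I(a)$ contains no endpoint of $b$ and therefore $I(a)\subset I(b)$.

**Case $p\in V$, redrawing.** Replace each short $a$ by the chord in the sector over $I(a)$. This is a planar sector of angle $\beta(a)<\pi$, and the chord has distance $r\cos(\beta(a)/2)>0$ from $p$. These chords are pairwise disjoint: for disjoint intervals the sectors meet only at $p$, and for nested intervals the two chords lie in one planar sector and have unlinked distinct endpoints on its circular arc. Choose $\delta>0$ smaller than $r$ and than all the distances $r\cos(\beta(a)/2)$. Replace each long $a$ by the two radial segments from its endpoints to $\partial D(p,\delta)$, together with the image of $a$ under the similarity $(\rho,\varphi)\mapsto(\delta\rho/r,\varphi)$.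

The new arcs are disjoint. The scaled copies are disjoint from each other and lie in $D(p,\delta)$, which the chords avoid. The radial segments have distinct directions, none of which lies in an $I(a)$ with $a$ short, so they avoid the chords.

The point $p$ keeps its relative position. If $p\in a$, then $p$ is on the new arc. If $a$ is long and $p\notin a$, the side of the scaled copy in $D(p,\delta)$ containing $p$ contains the same open interval of directions as before, and from there one moves radially out to $\partial D$. If $a$ is short, the chord has $I(a)$ on the side not containing $p$, as $a$ had. So the new polygon is in $\mathcal A$ by (ii) if $p\in\gamma$, and by (iii) otherwise. Its arcs have length $\mathrm{red}(a)$ for short $a$ and $2(r-\delta)+\frac\delta r\operatorname{len}(a)$ for long $a$. Letting $\delta\to0$ gives (2), with all summands $\ge0$, and the lemma follows as before. $\square$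

## 8. The limit of a minimizing sequence is straight, also into a vertex

Take $\gamma_n\in\mathcal A$ with $\operatorname{len}(\gamma_n)\to\ell$, parametrized on $\mathbb T=\mathbb R/\mathbb Z$ with constant speed. By Arzelà–Ascoli, after passing to a subsequence, $\gamma_n\to\gamma$ uniformly, where $\gamma$ is $\ell$-Lipschitz. At each center used below, radii are chosen such that all $\gamma_n$ are transversal; this excludes only countably many values.

**Step A: where $\gamma\notin V$, $\gamma$ is locally a straight segment with speed $\ell$.** The purpose is to exploit that the excess over chords tends to $0$. Let $p=\gamma(t_0)\notin V$, let $D(p,r)$ be good, and let $J$ be a closed interval neighborhood of $t_0$ with $\gamma(J)\subset D(p,r/2)$. For large $n$, $\gamma_n(J)$ lies in $\operatorname{int}D(p,r)$, hence in one arc of $\gamma_n\cap D(p,r)$. By Lemma 2 the excess of that arc over its chord is at most $\operatorname{len}(\gamma_n)-\ell\to0$. By the triangle inequality, for every subinterval $J'\subset J$ the excess of $\gamma_n|_{J'}$ over its chord is no larger. As $\gamma_n|_{J'}$ has length $\operatorname{len}(\gamma_n)|J'|\to\ell|J'|$, the endpoints of $\gamma|_{J'}$ have Euclidean distance exactly $\ell|J'|$. A plane curve with this property for all $J'\subset J$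 is a straight segment traversed with speed $\ell$, by equality in the triangle inequality.

**Step B: if $\gamma(t_0)=v\in V$, then for small $r$, $\gamma$ runs radially with speed $\ell$ from $\partial D(v,r)$ to $v$ on $[t_0-\frac r\ell,t_0]$ and radially out on $[t_0,t_0+\frac r\ell]$.** The purpose is to have no oscillation at vertices. Let $a_n$ be the arc of $\gamma_n\cap D(v,r)$ through $\gamma_n(t_0)$, with parameter interval $[s_n,u_n]\ni t_0$, and let $d_n=d(\gamma_n(t_0),v)\to0$. Both halves of $a_n$ have length at least $r-d_n$. By Lemma 2, $\operatorname{len}(a_n)\le\mathrm{red}(a_n)+o(1)\le2r+o(1)$. Hence both halves have length tending to $r$, so $t_0-s_n\to r/\ell$ and $u_n-t_0\to r/\ell$. As $\gamma_n(s_n),\gamma_n(u_n)\in\partial D(v,r)$, we get $\gamma(t_0\pm r/\ell)\in\partial D(v,r)$. Since $\gamma$ is $\ell$-Lipschitz, each of the two pieces has length at most $r$ and joins $v$ to a point at distance $r$. So it is a shortest path, that is, a radius traversed with speed $\ell$.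

By Step B visits to $V$ are isolated in time, so $\gamma^{-1}(V)$ is finite. Hence $\gamma$ is a concatenation of finitely many geodesic arcs between vertices, or a closed geodesic (possibly not simple), of total length $\ell$ and constant speed $\ell$.

## 9. No vertex is visited twice

**Step C.** *Each $v\in V$ is visited by $\gamma$ at most once.* Suppose $v$ is visited exactly at the times $t_1,\dots,t_M$ with $M\ge2$, and let $\theta=\theta(v)$. Near $v$ the curve $\gamma_n$ then has $M$ strands of length about $2r$ each. We would like to shorten one of them to a chord. That may put $v$ on the wrong side of it. The remedy is to let another strand pass exactly through $v$, at a cost as small as we like; then $v$ counts for neither side, and rule (ii) of Lemma 1 applies.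

**Step C1: choice of a radius.** The purpose is to find discs that meet $\gamma_n$ in exactly $M$ arcs. Choose a good radius $R$ such that the intervals $K_i=[t_i-\frac R\ell,t_i+\frac R\ell]$ are disjoint and $\gamma$ is radial on each half of each $K_i$. Let $m\in(0,R]$ be the distance from $v$ to $\gamma(\mathbb T\setminus\bigcup\operatorname{int}K_i)$, and choose $0<r_1<r_2<m$.

Write $f_n=d(\gamma_n(\cdot),v)$. For large $n$, $f_n(t)\le r_2$ forces $t\in\operatorname{int}K_i$ for some $i$. On $K_i$ we have $d(\gamma(t),v)=\ell|t-t_i|$, so $\bigl|f_n(t)-\ell|t-t_i|\bigr|\le\varepsilon_n$ with $\varepsilon_n\to0$. For $r\in(r_1,r_2)$ such that $\gamma_n$ is transversal to $\partial D(v,r)$, let $N_{n,i}(r)$ be the number of $t\in K_i$ with $f_n(t)=r$. All of these are crossings. For large $n$, $f_n(t_i)<r_1$, and $f_n>r_2$ at both ends of $K_i$. So there is an odd number of crossings on each side of $t_i$, and $N_{n,i}(r)$ is even and at least $2$.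

The set $\{t\in K_i:r_1\le f_n\le r_2\}$ is contained in $\{r_1-\varepsilon_n\le\ell|t-t_i|\le r_2+\varepsilon_n\}$, which has measure at most $2(r_2-r_1+2\varepsilon_n)/\ell$. The function $f_n$ is Lipschitz with $|f_n'|\le\operatorname{len}(\gamma_n)$ almost everywhere. By the one-dimensional coarea formula,
$$\int_{r_1}^{r_2}N_{n,i}(r)\,dr\le\operatorname{len}(\gamma_n)\cdot\frac{2(r_2-r_1+2\varepsilon_n)}{\ell}=2(r_2-r_1)+o(1).$$
So $\int_{r_1}^{r_2}\sum_i(N_{n,i}-2)\,dr\to0$, and the integrand takes only the value $0$ and values $\ge2$. Hence for large $n$ there is a transversal $r_n\in(r_1,r_2)$ with $N_{n,i}(r_n)=2$ for all $i$: one crossing before $t_i$ and one after. So $\gamma_n\cap D(v,r_n)$ consists of exactly $M$ arcs $a_i\ni\gamma_n(t_i)$, and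
$$\operatorname{len}(a_i)\ge2\bigl(r_n-f_n(t_i)\bigr)=2r_n-o(1).\tag{3}$$

**Step C2: an outermost arc.** The purpose is to find a strand with a short chord that is in nobody's way. Put $D=D(v,r_n)$. The regions of $D$ cut by the $M$ disjoint crosscuts, joined by an edge for each crosscut, form a connected graph in which every edge separates, that is, a tree, with $M\ge2$ edges. A tree has at least two leaves, and as there are at least two edges, two leaves lie on different edges. So two different arcs cut off disjoint closed boundary intervals containing no endpoints of other arcs. The angles of these two intervals sum to at most $\theta$, so one of the arcs, say $e_1$, cuts off such an interval $E_1$ of angle at most $\theta/2<\pi$. We do not know on which side of $e_1$ the vertex $v$ lies.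

**Step C3: making another arc pass through $v$.** Let $A$ be the union of the $M-1\ge1$ arcs $a_j\ne e_1$. If $v\in A$, put $a_j''=a_j$ for all of them. Let $v\notin A$. Some arc in $A$ has an edge that is not radial, since otherwise the arc would stay on one radius of $D$ and could not have two endpoints on $\partial D$. Choose a direction at $v$ pointing to an interior point of that edge inside $\operatorname{int}D$, avoiding the finitely many directions of corners in $D$, of radial edges, and of arc endpoints. The radial segment in this direction first hits $A$ at a point $q\in\operatorname{int}D$ that is interior to a non-radial edge. Let $q^-q^+$ be a small subsegment of that edge around $q$, and replace it by the two straight segments $q^-v$ and $vq^+$.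

We check that nothing collides. Fix a small open subsegment of the edge around $q$, inside a narrow sector around the direction of $q$. What remains of $A$ after deleting it is compact and disjoint from the segment $vq$. The flat triangle $vq^-q^+$ shrinks to $vq$, so for small $q^-q^+$ it is disjoint from that compact set. It meets the line of the edge only in $q^-q^+$. Hence the new arcs $a_j''$ are disjoint polygonal crosscuts with the old endpoints, and one of them passes through $v$.

**Step C4: the comparison curve.** Let $0<\delta<r_n\cos(\theta/4)$. Replace $e_1$ by the chord in the sector over $E_1$. Replace every other $a_j$ by the radial segments from its endpoints to $\partial D(v,\delta)$ together with the copy of $a_j''$ scaled by $\delta/r_n$. These arcs are disjoint: the endpoints of the other arcs are not in $E_1$, and the chord has distance at least $r_n\cos(\theta/4)>\delta$ from $v$. Scaling fixes $v$, so the new polygon passes through $v$ and is halving by (ii). For $\delta$ small, depending on $n$, the scaled copies cost at most $\frac1n$ in total. By (3) the length is at most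
$$\operatorname{len}(\gamma_n)-\sum_i\operatorname{len}(a_i)+2r_n\sin\tfrac\theta4+2(M-1)r_n+\tfrac1n\le\ell+o(1)-2r_1\bigl(1-\sin\tfrac\theta4\bigr)<\ell$$
for large $n$, as $\theta/4<\pi/2$. This contradicts the definition of $\ell$.

## 10. The limit is a simple curve or a doubled segment

**Step D.** *$\gamma$ is simple, or $\gamma$ is a simple segment $\sigma$ between two distinct vertices $x,y$, with no vertex in its interior, traversed forth and back.* Suppose $\gamma(s)=\gamma(t)=q$ with $s<t<s+1$. By Step C, $q\notin V$, so by Step A both branches at $q$ are straight.

**Step D1: no transversal crossing.** The purpose is to show that the two branches are collinear. Suppose they have linearly independent velocities $\ell e,\ell f$ in a Euclidean disc around $q$. For small $h$ the parameter intervals $[s-h,s+h]$ and $[t-h,t+h]$ are disjoint in $\mathbb T$. On $[-h,h]^2$ the maps $(\xi,\zeta)\mapsto\gamma_n(s+\xi)-\gamma_n(t+\zeta)$ converge uniformly to the linear isomorphism $(\xi,\zeta)\mapsto\ell(\xi e-\zeta f)$, which has degree $\pm1$ around $0$ on the boundary of the square. So for large $n$ the former has the same degree, hence a zero. This contradicts the injectivity of $\gamma_n$.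

So for small $|u|$ either $\gamma(s+u)=\gamma(t+u)$ (same direction) or $\gamma(s+u)=\gamma(t-u)$ (opposite direction). By Step A the identity persists as $|u|$ grows, as long as no vertex is met, because two straight branches that agree up to a point agree beyond it. We also note the no-fold rule: $\gamma(c+\xi)=\gamma(c-\xi)$ for all small $|\xi|$ is impossible if $\gamma(c)\notin V$, because $\gamma$ is straight with positive speed there.

**Step D2: if $\gamma$ meets no vertex, it is simple.** The identity now holds for all $u$. Opposite direction violates the no-fold rule at $c=\frac{s+t}2$. In the case of same direction, $t-s$ is a period of $\gamma$. Let $1/m$ be the minimal period. Every coincidence of $\gamma$ gives a period, hence a multiple of $1/m$, so $\gamma|_{[0,1/m]}$ is a simple closed geodesic. It is in $\mathcal A$ and has length $\ell/m$, which forces $m=1$. This contradicts that $t-s\in(0,1)$ is a period. So there was no coincidence.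

**Step D3: if $\gamma$ meets a vertex and is not simple, it is a doubled segment.** Same direction: at the first $u_0>0$ where a vertex is met, $\gamma(s+u_0)=\gamma(t+u_0)\in V$ at two different times, contradicting Step C. So the direction is opposite. Let $u_0>0$ be the first value with $\gamma(s+u_0)=\gamma(t-u_0)\in V$. By Step C, $s+u_0\equiv t-u_0\pmod1$, so $2u_0\equiv t-s$ and $u_0\ge\frac{t-s}2$. If $u_0>\frac{t-s}2$, then $u=\frac{t-s}2$ would give a fold at a non-vertex. So $u_0=\frac{t-s}2$. Going backwards in the same way, let $u_1>0$ be the first value with $\gamma(s-u_1)=\gamma(t+u_1)\in V$; then $2u_1\equiv1-(t-s)\pmod1$, and the no-fold rule gives $u_1=\frac{1-(t-s)}2$.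

With $c=\frac{s+t}2$ this says: $\gamma(c+\xi)=\gamma(c-\xi)$ for all $\xi$, and vertices are visited only at the times $c$ and $c+\frac12$. The vertices $x=\gamma(c)$ and $y=\gamma(c+\frac12)$ are distinct by Step C. A coincidence of two times in $(c,c+\frac12)$ would, by the same analysis, give a vertex visit at their midpoint, which is impossible. So $\sigma=\gamma([c,c+\frac12])$ is simple, of length $\ell/2$, with no vertex in its interior.

## 11. Flat collars and the corners of a shortest halving polygon

The purpose of the next lemma is to produce closed geodesics next to a curve that is straight from one side. The model is the boundary of the top face of a box with square base. On the lateral side its angle is $\frac\pi2+\frac\pi2=\pi$ at each of its four vertices, and parallel cross-sections of the box are simple closed geodesics of the same length.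

**Lemma 3 (collar).** Let $X$ be a compact surface with boundary, flat in its interior except for finitely many cone points, and let $C$ be a boundary circle of length $\ell$ consisting of geodesic pieces with interior angle exactly $\pi$ at every point. Then for small $\varepsilon>0$ there is a neighborhood of $C$ in $X$ isometric to $(\mathbb R/\ell\mathbb Z)\times[0,\varepsilon]$ with $C=\{Y=0\}$. It contains no cone point of the interior of $X$, and the circles $\{Y=\mathrm{const}>0\}$ are simple closed geodesics of length $\ell$.

*Proof.* Every point of $C$ has a neighborhood isometric to a Euclidean half-disc. By compactness, moving orthogonally away from $C$ gives for small $\varepsilon$ a local isometry $E:(\mathbb R/\ell\mathbb Z)\times[0,\varepsilon]\to X$ that meets no interior cone point. It is injective on $\{Y=0\}$. If $E$ were not injective for arbitrarily small $\varepsilon$, there would be $z_k\ne z_k'$ with $E(z_k)=E(z_k')$ and $Y$-coordinates tending to $0$. Limits of subsequences lie on $\{Y=0\}$ and have equal images, so they coincide. This contradicts local injectivity. $\square$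

The next lemma is where the number of vertices is counted. If $v_i$ lies on $\gamma$ and one side has room for it, the curve may be detached from $v_i$ so that $v_i$ falls on that side. Minimality then restricts the angle on the other side.

**Lemma 4.** Let $\gamma\in\mathcal A$ have length $\ell$, be geodesic away from $V$, and pass through exactly the vertices $v_1,\dots,v_k$. If $k=0$ it is a simple closed geodesic. If $k=1$ it is a $1$-vertex quasigeodesic. If $k\ge2$ then, for one side, all angles of $\gamma$ on that side equal $\pi$, that side has curvature exactly $2\pi$, and the parallel curves of $\gamma$ on that side at small distance are simple closed geodesics of length $\ell$.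

*Proof.* Write $L,R$ for the sides, $\omega_i=\omega(v_i)$, and $\lambda_i,\rho_i>0$ for the left and right angles at $v_i$, so $\lambda_i+\rho_i=2\pi-\omega_i<2\pi$. The case $k=0$ is clear. If $k=1$, (1) gives $\lambda_1=\omega(L)-\pi\le\pi$ and $\rho_1=\omega(R)-\pi\le\pi$. With one vertex, then, the halving condition is exactly the quasigeodesic condition. Let $k\ge2$.

**Claim.** *If $\omega(L)+\omega_i\le2\pi$, then $\rho_i\ge\pi$. If $\omega(R)+\omega_j\le2\pi$, then $\lambda_j\ge\pi$.* Suppose $\omega(L)+\omega_i\le2\pi$ and $\rho_i<\pi$. For small $r$, $\gamma\cap D(v_i,r)$ consists of two radii. Replace them by the chord of the right sector, which is planar of angle $\rho_i<\pi$. This gives a strictly shorter polygon. By the homeomorphism in the proof of Lemma 1, all other vertices keep their positions. The vertex $v_i$ can be joined inside $D(v_i,r)$, off the chord, to the left boundary interval, so it is now on the left. The side curvatures are $\omega(L)+\omega_i\le2\pi$ and $\omega(R)\le2\pi$. So the new polygon is in $\mathcal A$ and shorter than $\ell$, a contradiction. The second statement is symmetric.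

**Competition between two vertices.** For $i\ne j$, $\omega(L)+\omega_i+\omega(R)+\omega_j\le\omega(S)=4\pi$, so one of the two hypotheses of the claim holds. Hence
$$\text{for all }i\ne j:\qquad\rho_i\ge\pi\ \text{ or }\ \lambda_j\ge\pi.\tag{4}$$
Suppose $\lambda_1,\rho_1<\pi$. Then (4) for $(i,j)=(1,2)$ gives $\lambda_2\ge\pi$, and for $(2,1)$ gives $\rho_2\ge\pi$. This contradicts $\lambda_2+\rho_2<2\pi$. So $\lambda_1\ge\pi$ or $\rho_1\ge\pi$. Exchanging sides turns (4) for $(i,j)$ into (4) for $(j,i)$, so we may assume $\rho_1\ge\pi$, and then $\lambda_1<\pi$. Now (4) for $(j,1)$ gives $\rho_j\ge\pi$ for all $j\ne1$. By (1), $\omega(R)=2\pi+\sum_j(\rho_j-\pi)\ge2\pi$. Since $\omega(R)\le2\pi$, we get $\omega(R)=2\pi$ and all $\rho_j=\pi$. Apply Lemma 3 to $X=R\cup\gamma$. $\square$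

## 12. When the limit is simple

Here we show that a simple limit $\gamma$ is itself halving, so that Lemma 4 applies to it.

By Steps A and B, $\gamma$ is then a polygon of length $\ell$, geodesic away from $V$. Fix $w'\in R_\gamma$, and let $w\in V\cap L_\gamma$. Identify $S$ with $\mathbb C\cup\{\infty\}$ by a homeomorphism with $w=0$ and $w'=\infty$. The Jordan curve $\gamma$ separates $0$ from $\infty$, so it has winding number $\pm1$ about $0$. For large $n$, $|\gamma_n-\gamma|<|\gamma|$ pointwise, so $\gamma_n$ has the same winding number, and it also separates $w$ from $w'$. As $V$ is finite, for large $n$ all of $V\cap L_\gamma$ lies in the one side of $\gamma_n$ that does not contain $w'$. So $\omega(L_\gamma)\le2\pi$. Likewise $\omega(R_\gamma)\le2\pi$. Thus $\gamma\in\mathcal A$.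

Lemma 4 now gives a simple closed geodesic or a $1$-vertex quasigeodesic, of length $\ell$.

## 13. When the limit is a doubled segment

Let $\gamma$ be the segment $\sigma=xy$ run forth and back; put $b=\ell/2=\operatorname{len}(\sigma)$. The doubled rectangle showed that this can occur, with $\omega(x)=\omega(y)=\pi$. We show that these are the only possible curvatures.

**Step 1: $\omega(x)+\omega(y)\ge2\pi$.** The set $S\setminus\sigma$ is open and connected, so there is a compact connected set $C\subset S\setminus\sigma$ containing $V\setminus\{x,y\}$. For large $n$, $\gamma_n\cap C=\emptyset$, so $C$ lies in one side of $\gamma_n$. Hence $4\pi-\omega(x)-\omega(y)\le2\pi$.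

**Step 2: slitting $S$ along $\sigma$.** Let $\hat S$ be the completion of $S\setminus\sigma$ in its path metric. It is a closed disc whose boundary consists of two copies $\sigma^\pm$ of $\sigma$, of total length $\ell$. The boundary angles are $\theta(x)$ at $x$, $\theta(y)$ at $y$, and $\pi$ elsewhere.

Suppose now, for a contradiction, that $\theta(x)<\pi$. We shall construct a halving polygon $\tau$ that starts at $y$, runs close to $\sigma^-$, cuts the corner at $x$ by a chord, and returns close to $\sigma^+$; it has $x$ alone on one side, and cutting the corner makes it shorter than $\ell$.

**Step 3: the chord and two thin triangles.** Fix $r>0$ small, so that the ball of radius $2r$ about $x$ in $\hat S$ is a planar sector of angle $\theta(x)$ not containing $y$. Let $z_\pm\in\sigma^\pm$ be the points at distance $r$ from $x$, and $c$ the chord $z_-z_+$ of the sector, of length $2r\sin(\theta(x)/2)<2r$. At $z_\pm$ it makes the angle $\alpha=\frac{\pi-\theta(x)}2\in(0,\frac\pi2)$ with the direction of $\sigma^\pm$ towards $x$.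

For small $\eta>0$ there are isometric embeddings, for the intrinsic metrics,
$$E_\pm:T=\{(X,Y):0\le X\le b-\tfrac r2,\ 0\le Y\le\eta X\}\to\hat S$$
such that $E_\pm(X,0)$ is the point of $\sigma^\pm$ at distance $X$ from $y$, $E_\pm(T\cap\{Y>0\})\subset S\setminus(\sigma\cup V)$, and $E_-(T)\cap E_+(T)=\{y\}$. Near $y$ these are two sectors of angle $\arctan\eta<\theta(y)/2$ along the two edges of a sector of angle $\theta(y)$. On the rest of the compact segments $\{Y=0\}$ the boundary angle is $\pi$, and moving orthogonally away from $\sigma^\pm$ defines $E_\pm$ as local isometries that meet no vertex. If injectivity or $E_-(T)\cap E_+(T)=\{y\}$ failed for arbitrarily small $\eta$, take offending pairs of points and pass to limits on $\{Y=0\}$ with equal images in $\partial\hat S$. Either both limits are the same point of the same copy of $T$ with $X>0$, which contradicts local injectivity, or both limits are at $y$, where the two sectors are embedded and meet only at $y$.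

We also take $\eta b<\frac r2$. The point $E_\pm(X,Y)$ is within $\eta b$ of $E_\pm(X,0)$. Hence $E_\pm(T\cap\{X\ge b-\frac{3r}2\})$ lies in the sector of radius $2r$ at $x$. The points $E_\pm(X,0)$ with $X<b-\frac{3r}2$ have distance at least $\frac{3r}2$ from $x$ in $\hat S$, since the boundary points at distance less than $\frac{3r}2$ all lie on the two straight edges of the sector. So points of $E_\pm(T)$ with $X<b-\frac{3r}2$ have distance greater than $r$ from $x$.

**Step 4: the polygon $\tau$.** For small $s>0$ let $p_\pm\in c$ be the points at distance $s$ from $z_\pm$. In the coordinates of $E_\pm$, $z_\pm=(b-r,0)$ and $p_\pm=(b-r+s\cos\alpha,\ s\sin\alpha)\in T$. Let $\tau$ consist of the straight segments $yp_-$ in $E_-(T)$ and $p_+y$ in $E_+(T)$ (the set $T$ is convex) and the part $p_-p_+$ of $c$.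

We check that $\tau$ is simple. The two segments meet only at $y$. All points of $c$ are within distance $r$ of $x$, so by Step 3 $yp_\pm$ can meet $c$ only in its part with $X\ge b-\frac{3r}2$. That part is a straight segment in the planar sector, which is convex, and it ends at $p_\pm\in c$. It is not collinear with $c$: the line of $c$ passes through $z_\pm=(b-r,0)$, while the line of $yp_\pm$ meets $\{Y=0\}$ only at $X=0$. So $yp_\pm$ meets $c$ only at $p_\pm$. Moreover $\tau$ meets $\partial\hat S$ only at $y$. Hence $\tau$ is a polygon in $S$ with $\tau\cap\sigma=\{y\}$.

**Step 5: the sides of $\tau$.** The purpose is to show that one side contains $x$ and no other vertex. Let $\Delta_\pm\subset E_\pm(T)$ be the flat triangle $y\,z_\pm\,p_\pm$, let $\Delta_x$ be the flat triangle $x\,z_-z_+$, and let $B'$ be the image of $\Delta_-\cup\Delta_+\cup\Delta_x$ in $S$. It is compact and contains $\sigma$ and $\tau$. We claim that each point of $B'\setminus\tau$ is an interior point of $B'$. This is clear for the following points: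

* interior points of the triangles;
* points of the segments $z_\pm p_\pm$ other than $z_\pm,p_\pm$, where $\Delta_\pm$ and $\Delta_x$ abut from the two sides;
* the point $x$, because $\Delta_x$ contains a whole neighborhood of $x$ in $\hat S$.

At $z_\pm$ the angle $\pi-\alpha$ of $\Delta_\pm$ and the angle $\alpha$ of $\Delta_x$ fill the half-disc on the $\pm$ side of $\sigma$; in $S$ the points $z_+$ and $z_-$ are one point, and both half-discs are in $B'$. At the other points of $\sigma\setminus\{x,y\}$, both half-discs are in $B'$ as well, from $\Delta_\pm$ on the part towards $y$ and from $\Delta_x$ on the part towards $x$. This covers all cases, since the remaining boundary points of the triangles lie on $\tau$.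

So $B'\setminus\tau$ is open and closed in $S\setminus\tau$. It is connected, because each triangle minus $\tau$ is connected and meets the connected set $\sigma\setminus\{y\}$. It is therefore one side of $\tau$. Its only vertex is $x$, as $y\in\tau$.

**Step 6: contradiction.** The side curvatures of $\tau$ are $\omega(x)<2\pi$ and $4\pi-\omega(x)-\omega(y)\le2\pi$ by Step 1. So $\tau\in\mathcal A$. As $|yp_\pm|\le(b-r)+s$, its length is at most
$$2(b-r+s)+2r\sin\tfrac{\theta(x)}2=\ell+2s-2r\Bigl(1-\sin\tfrac{\theta(x)}2\Bigr)<\ell$$
for small $s$. This contradicts the definition of $\ell$. So $\theta(x)\ge\pi$.

**Step 7: a collar around the slit.** Thus $\omega(x)\le\pi$, and likewise $\omega(y)\le\pi$. With Step 1 this gives $\omega(x)=\omega(y)=\pi$, that is, $\theta(x)=\theta(y)=\pi$. Then $\partial\hat S$ has angle $\pi$ everywhere and length $\ell$. Lemma 3 applied to $\hat S$ gives simple closed geodesics of length $\ell$ in $S\setminus\sigma$.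

## 14. Proofs of the three theorems

**Proof of Theorem 1.** By Step D, the limit $\gamma$ is simple or a doubled segment. In the first case Section 12, in the second Section 13, gives a simple closed geodesic or a $1$-vertex quasigeodesic, of length $\ell$. $\square$

**Proof of Theorem 2.** $\ell>0$ was shown in Section 6. Every simple closed quasigeodesic lies in $\mathcal A$, so it has length at least $\ell$, and by the proof of Theorem 1 the value $\ell$ is attained by a simple closed geodesic or a $1$-vertex quasigeodesic. A shortest simple closed quasigeodesic is an element of $\mathcal A$ of length $\ell$ that is geodesic off $V$. So Lemma 4 applies to it; for $k\ge2$ this is the last statement, since the parallel geodesics converge to the curve as their distance tends to $0$. $\square$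

**Proof of Theorem 3(a).** By (1) a simple closed geodesic has curvature exactly $2\pi$ on each side. By Lemma 4 so does some side of a shortest simple closed quasigeodesic through $k\ge2$ vertices. If no subset of $V$ has curvature $2\pi$, both are excluded. So every shortest simple closed quasigeodesic (one exists by Theorem 2) is a $1$-vertex quasigeodesic. By (1) its angle on a side equals the curvature of that side minus $\pi$. This is $\le\pi$ and $\ne\pi$, hence $<\pi$. $\square$

**Proof of Theorem 3(b), the $1$-vertex alternative is needed.** Take a right pyramid over an equilateral triangle that is not a regular tetrahedron. Its base vertices have equal curvature $\omega$, so its apex has curvature $4\pi-3\omega$. The total angle at a base vertex is $\frac\pi3$ plus twice the base angle of a lateral face. So $\omega=\pi$ only if that base angle is $\frac\pi3$, that is, only for the regular tetrahedron. Hence $\omega\ne\pi$. The curvatures of subsets of $V$ are $j\omega$ and $4\pi-j\omega$ with $j=0,\dots,3$. Such a number equals $2\pi$ only if $j\omega=2\pi$ with $j\in\{1,2,3\}$. Here $j=1$ contradicts $\omega<2\pi$; $j=2$ gives $\omega=\pi$; and $j=3$ gives apex curvature $4\pi-2\pi=2\pi$, which is not allowed either. So by (a) there is no simple closed geodesic. $\square$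

**Proof of Theorem 3(b), the geodesic alternative is needed.** Let $P$ be an isosceles tetrahedron, that is, one with opposite edges equal. Its four faces are congruent, and the three face angles at each vertex are the three angles of a face, so all four curvatures are $\pi$. For a $1$-vertex quasigeodesic the side curvatures would be multiples of $\pi$, each $\le2\pi$, with sum $3\pi$. So one side would have curvature $\pi$, and by (1) its angle at the vertex would be $0$. Then the curve would start and end along the same direction and would not be simple. Hence there is no $1$-vertex quasigeodesic, and by Theorem 1 there is a simple closed geodesic. $\square$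

The last argument uses only that there are four vertices of curvature $\pi$, so it also settles the claim about the rectangular envelope in Section 1. On the regular tetrahedron $ABCD$ the geodesic can be drawn by hand: join the midpoints of $AB$, $AC$, $CD$, $DB$ in this cyclic order. At the midpoint of $AB$, the segment in face $ABC$ is parallel to $BC$ and makes the angle $\frac\pi3$ with the direction of $A$. The segment in face $ABD$ is parallel to $AD$ and makes the angle $\frac{2\pi}3$ with that direction. The sum is $\pi$, and the other three midpoints are alike by symmetry. The curve has $A,D$ on one side and $B,C$ on the other, with curvature $2\pi$ on each.
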